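# Embedding tame non-archimedean abelian Polish groups into tame products

All groups are abelian and written additively. For an abelian group $A$ and a prime $p$, put $A[p]=\{a\in A: pa=0\}$, the *$p$-socle* of $A$. It is a vector space over the field with $p$ elements. The *$p$-component* of $A$ is the subgroup of elements of $p$-power order. $A^{(\omega)}$ is the direct sum of countably many copies of $A$. $\mathbb Z(n)$ is the cyclic group of order $n$, and $\mathbb Z(p^\infty)$ is the $p$-component of $\mathbb Q/\mathbb Z$. The primes are $p_0<p_1<\cdots$.

## 1. A subgroup maximal with trivial intersection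

Let $B$ be a subgroup of an abelian group $A$. By Zorn's lemma there is a subgroup $M\le A$ maximal among those with
$$M\cap B=0 .$$
Pass to $A/M$. Since $M\cap B=0$, the group $B$ still sits in $A/M$, as $(B+M)/M\cong B$. We have thrown away as much of $A$ as possible without damaging $B$, so what remains should look like $B$.

It need not equal $B$. Take $A=\mathbb Q/\mathbb Z$ and $B=\mathbb Z(2)$, the subgroup of order $2$. A subgroup $M$ has $M\cap B=0$ exactly when it has no element of order $2$, that is, when all its elements have odd order. So the maximal $M$ is the subgroup of all elements of odd order, and $A/M\cong\mathbb Z(2^\infty)$. This is larger than $\mathbb Z(2)$, but it is torsion, its $2$-socle is $\mathbb Z(2)$, and its other socles vanish, as for $B$. This is the general pattern.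

**Lemma 1.** Let $B\le A$ and let $M\le A$ be maximal with $M\cap B=0$.

1. Every nonzero subgroup of $A/M$ meets $(B+M)/M$ nontrivially.
2. $(A/M)[q]\cong B[q]$ for every prime $q$.
3. If $B$ is torsion, then $A/M$ is torsion.

**Proof.** (1) Let $N/M$ be a nonzero subgroup. Then $N$ properly contains $M$, so $N\cap B\neq0$ by maximality. Take $0\ne b\in N\cap B$. Since $M\cap B=0$, $b\notin M$, so $b+M$ is a nonzero element of both $N/M$ and $(B+M)/M$.

(2) A subgroup of order $q$ of $A/M$ meets $(B+M)/M$ nontrivially by (1). Having prime order, it is contained in $(B+M)/M$. So $(A/M)[q]=((B+M)/M)[q]\cong B[q]$.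

(3) Let $a\notin M$. Apply (1) to the nonzero subgroup $(\langle a\rangle+M)/M$. There are $k\in\mathbb Z$, $m\in M$ and $b\in B$ with $b\ne 0$ and $ka+m=b$. If $k=0$ then $b=m\in M\cap B=0$, which is false, so $k\ne0$. Since $B$ is torsion, $lb=0$ for some $l\ge1$. Then $kla=-lm\in M$ with $kl\neq0$, so $a+M$ has finite order. $\square$

The lemma will be used twice. In Section 5 it turns a topological group $G$ that is under control only *near* $0$ into a closed subgroup of a product of discrete groups that are under control *everywhere*. In Section 8 it protects the choices already made in an infinite construction from those still to come.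

## 2. Tame groups, and the embedding problem

**Definition.** A Polish group $G$ is *non-archimedean* if $0$ has a neighborhood base of open subgroups. It is *tame* if for every continuous action of $G$ on a Polish space $X$, the orbit equivalence relation is a Borel subset of $X\times X$.

The $p$-adic integers $\mathbb Z_p$ are non-archimedean, with base $p^n\mathbb Z_p$. A countable product $\prod_nG_n$ of countable discrete groups is non-archimedean, with base $\{g: g_i=0\text{ for }i<n\}$. The group $\mathbb R$ is not, since its only open subgroup is $\mathbb R$.

A countable discrete group is tame: the orbit relation is the union of the countably many closed sets $\{(x,gx):x\in X\}$. A compact group is tame: if $(x_j,g_jx_j)\to(x,y)$, pass to a subsequence with $g_j\to g$ and get $y=gx$, so the orbit relation is closed.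

For products there is an exact criterion, due to Solecki (*Equivalence relations induced by actions of Polish groups*, Trans. AMS 347 (1995), 4765–4777).

**Solecki's theorem.** For countable discrete abelian groups $G_n$, the group $\prod_nG_n$ is tame if and only if

- for all but finitely many $n$, $G_n$ is torsion, and
- for every prime $p$, for all but finitely many $n$, the $p$-component of $G_n$ has the form $F\oplus\mathbb Z(p^\infty)^k$ with $F$ finite and $k\in\omega$.

So $\mathbb Z^\omega$ and $(\mathbb Z(p)^{(\omega)})^\omega$ are not tame, whereas $\prod_i\mathbb Z(p_i)^{(\omega)}$ is tame: each prime is bad in only one factor.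

The question, whose source is Ding and Gao, "Non-Archimedean Abelian Polish Groups and Their Actions", arXiv:1512.07677 (2015), is whether tame products account for everything: **is every tame non-archimedean abelian Polish group topologically isomorphic to a closed subgroup of some *tame* product $\prod_nG_n$ of countable discrete abelian groups?** We shall see that the answer is yes.

We also need to know how tameness is inherited.

**Heredity.** *Tameness passes to closed subgroups and to continuous homomorphic images (with Polish image group).* Let $H\le G$ be closed and let $X$ be a Polish $H$-space. The Mackey–Hjorth theorem (Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*, Thm 2.3.5, together with Thm 5.2.1 on Polish topologies for Borel actions) gives a Polish $G$-space $Y$ containing $X$ as a Borel set, with $E^X_H=E^Y_G\restriction X$. So if $E_G^Y$ is Borel, then so is $E_H^X$. If $H\to K$ is a continuous surjection, a continuous $K$-action becomes a continuous $H$-action with the same orbits, so tameness of $H$ gives tameness of $K$.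

**Definition.** $G$ *involves* $K$ if some closed subgroup of $G$ admits a continuous homomorphism onto $K$.

For example, $(\mathbb Z(p^2)^{(\omega)})^\omega$ involves $(\mathbb Z(p)^{(\omega)})^\omega$, by reduction modulo $p$ in each coordinate. By heredity, a tame group involves no non-tame Polish group.

**Standing facts.** From now on $G$ is a non-archimedean abelian Polish group. A *base* of $G$ means a decreasing sequence $V_0\ge V_1\ge\cdots$ of open subgroups forming a neighborhood base at $0$. Bases exist, and any subsequent condition of the form "$V_{n+1}$ is a small enough open subgroup of $V_n$" can be met. Open subgroups are closed, and $G/V$ is countable and discrete for $V$ open. $G$ is complete, so if $g_n\in V_n$ for all $n$ then $\sum_ng_n$ converges; its tail $\sum_{n\ge m}g_n$ lies in $V_m$, because $V_m$ is closed. Finally, a subgroup of a Polish group that is Polish in the subspace topology is closed.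

## 3. Finite socles and divisible hulls

The second clause of Solecki's theorem is about socles. A classical theorem (Fuchs, *Infinite Abelian Groups I*, Thm 25.1) says that for an abelian $p$-group $A$ the following are equivalent: $A[p]$ is finite; $A\cong F\oplus\mathbb Z(p^\infty)^k$ with $F$ finite and $k\in\omega$; $A$ satisfies the minimum condition on subgroups. Since the $p$-socle of $G_n$ is the $p$-socle of its $p$-component, Solecki's criterion reads:

> $\prod_nG_n$ is tame iff all but finitely many $G_n$ are torsion and, for every prime $p$, $G_n[p]$ is finite for all but finitely many $n$.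

Finiteness of socles clearly passes to subgroups and to finite direct sums. Also, if $K\le A$, then $A[p]\cap K=K[p]$, so $A[p]/K[p]$ embeds in $(A/K)[p]$ and
$$|A[p]|\le|K[p]|\cdot|(A/K)[p]| . \tag{1}$$
Quotients are less obvious, since new elements of order $p$ appear. For non-torsion groups the claim is false: $\mathbb Z^{(\omega)}$ has zero socle and maps onto $\mathbb Z(p)^{(\omega)}$. For torsion groups it holds.

**Lemma 2.** Let $f:A\to B$ be a surjection of torsion abelian groups with $A[p]$ finite. Then $|B[p]|\le|A[p]|$.

**Proof.** For a finite abelian $p$-group $Q$, multiplication by $p$ has kernel $Q[p]$ and image $pQ$, so $|Q[p]|=|Q/pQ|$.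

Let $|A[p]|=p^d$, and let $b_1,\dots,b_r\in B[p]$ be linearly independent. Each $b_j$ has a preimage $a_j$ in the $p$-component of $A$. To see this, write an arbitrary preimage as $a'+a''$ with $a'$ of $p$-power order and $a''$ of order prime to $p$. Then $f(a'')=b_j-f(a')$ has order both prime to $p$ and a power of $p$, so $f(a'')=0$, and $a_j=a'$ works.

The group $A'=\langle a_1,\dots,a_r\rangle$ is a finitely generated torsion group, hence a finite $p$-group, and $|A'/pA'|=|A'[p]|\le p^d$. Let $Q=f(A')$. Then $Q/pQ$ is a quotient of $A'/pA'$, so $|Q[p]|=|Q/pQ|\le p^d$. But $Q[p]$ contains the span of $b_1,\dots,b_r$, which has $p^r$ elements. So $r\le d$. $\square$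

**Divisible hulls.** Every abelian group $T$ is an essential subgroup of a divisible group, its divisible hull (essential: every nonzero subgroup of the hull meets $T$). Divisible groups are direct sums of copies of $\mathbb Q$ and of groups $\mathbb Z(p^\infty)$. The hull of a countable group is countable. By essentiality, the hull of $T$ has the same socles as $T$. So if $T$ is torsion, its hull is $\bigoplus_i\mathbb Z(p_i^\infty)^{(r_i)}$ with $r_i=\dim T[p_i]$.

## 4. The product of all quotients, and why it is too big

Let $(V_n)$ be a base of a tame group $G$. The standard way to embed $G$ in a product of discrete groups is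
$$G\to\prod_nG/V_n,\qquad g\mapsto(g+V_n)_n .$$
This is a topological embedding with closed image. But the product need not be tame, even though $G$ is.

Take $G=\mathbb Z\times\mathbb Z(2)^\omega$, which is tame by Solecki's theorem: it is a product of one copy of $\mathbb Z$ and finite groups. In any base, $V_n\le\{0\}\times\mathbb Z(2)^\omega$ for all large $n$, so $G/V_n$ maps onto $\mathbb Z$ and is not torsion. Hence $\prod_nG/V_n$ is not tame, for every base.

Take next $G=\prod_i\mathbb Z(p_i)^{(\omega)}$ and $V_n=\{g:g_i=0\text{ for }i<n\}$. Then $G/V_n\cong\bigoplus_{i<n}\mathbb Z(p_i)^{(\omega)}$ has infinite $p_0$-socle for every $n\ge1$, and $\prod_nG/V_n$ is again not tame.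

The failure is clear: $G/V_n$ maps onto $G/V_0$, so everything bad in $G/V_0$ is repeated in every factor. The *layers* $V_{n-1}/V_n$ do not repeat anything. In the second example they are $\mathbb Z(p_{n-1})^{(\omega)}$, and their product is $G$. But $G$ does not in general map to $V_{n-1}/V_n$. We would want a homomorphism $G/V_n\to V_{n-1}/V_n$ that is the identity on $V_{n-1}/V_n$. For $G=\mathbb Z_p$ and $V_n=p^n\mathbb Z_p$, this would be a retraction of $\mathbb Z(p^n)$ onto its subgroup of order $p$, and there is none for $n\ge2$, since $\mathbb Z(p^n)$ is not a nontrivial direct sum.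

Lemma 1 gives the substitute for this retraction: inside $G/V_n$, choose $M$ maximal with trivial intersection with $V_{n-1}/V_n$ and divide it out. The quotient is not the layer, but it has the same socles as the layer. For $\mathbb Z_p$ we get $M=0$ and keep $\mathbb Z(p^n)$. For $\prod_i\mathbb Z(p_i)^{(\omega)}$ the subgroup $M=\bigoplus_{i<n-1}\mathbb Z(p_i)^{(\omega)}$ is a complement of the layer, hence maximal, and we recover the layer.

For this to give a tame product, the layers must satisfy Solecki's conditions. So we look for a description of tameness in terms of discrete quotients of small open subgroups.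

**Theorem.** Put $D_n=\bigoplus_{i\ge n}\mathbb Z(p_i^\infty)^{(\omega)}$ (discrete) and
$$\Gamma=\bigl(\mathbb Q^{(\omega)}\oplus D_0\bigr)\times(\mathbb Q/\mathbb Z)^\omega\times\prod_{n\ge1}D_n ,$$
a countable product of countable discrete abelian groups. For a non-archimedean abelian Polish group $G$ the following are equivalent.

1. $G$ is tame.
2. $G$ involves neither $\mathbb Z^\omega$ nor $(\mathbb Z(p)^{(\omega)})^\omega$ for any prime $p$.
3. (a) There is an open subgroup $U\le G$ such that $U/V$ is torsion for every open subgroup $V\le U$. (b) For every prime $p$ there is an open subgroup $V^{(p)}\le G$ such that $(V^{(p)}/W)[p]$ is finite for every open subgroup $W\le V^{(p)}$.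
4. $G$ is topologically isomorphic to a closed subgroup of a tame product $\prod_nG_n$ of countable discrete abelian groups.
5. $G$ is topologically isomorphic to a closed subgroup of $\Gamma$, and $\Gamma$ is tame.

The implication (1)⇒(4) answers the question.

Let us test condition (3). If $G$ is countable and discrete, take $U=V^{(p)}=0$. For $G=\mathbb Z_p$ take $U=G$ and $V^{(q)}=G$ for all primes $q$; all quotients by open subgroups are finite.

Now let $G=\prod_nG_n$ with $G_n$ countable discrete, and $V_n=\{g:g_i=0\text{ for }i<n\}$. We check that (3) is exactly Solecki's criterion.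

Suppose the criterion holds. Pick $N$ with $G_n$ torsion for $n\ge N$, and put $U=V_N$. An open $V\le U$ contains some $V_n$ with $n\ge N$, and $U/V$ is a quotient of $U/V_n\cong\bigoplus_{N\le i<n}G_i$, so it is torsion. For a prime $p$ choose $N'\ge N$ with $G_n[p]$ finite for $n\ge N'$, and put $V^{(p)}=V_{N'}$. The same argument together with Lemma 2 gives (3b).

Conversely, let (3) hold. Then $U$ contains some $V_N$, and for $n\ge N$ the group $G_n\cong V_n/V_{n+1}$ is a subgroup of the torsion group $U/V_{n+1}$. In the same way $G_n[p]$ is finite when $V_n\le V^{(p)}$.

One observation is used repeatedly: *(3a) and (3b) pass to smaller open subgroups.* If $U'\le U$ is open and $V\le U'$ is open, then $U'/V\le U/V$ is torsion; likewise for $V^{(p)}$.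

We prove (3)⇒(4) and (3)⇒(5) in Section 5, then (5)⇒(4)⇒(1)⇒(2) in Section 6, and (2)⇒(3) in Sections 7 and 8.

## 5. From condition (3) to an embedding in a tame product

Assume (3).

**Step 1: a base with good layers.** The purpose of this step is to arrange that the layers satisfy Solecki's conditions. By shrinking, choose a base $V_0\ge V_1\ge\cdots$ of $G$ with
$$V_0\le U,\qquad V_i\le V^{(p_i)}\quad\text{for all } i .$$
For $n\ge1$ the layer $V_{n-1}/V_n$ is torsion by (3a), because $V_{n-1}\le U$. If $i<n$, then $V_{n-1}\le V_i\le V^{(p_i)}$, so $(V_{n-1}/V_n)[p_i]\le(V^{(p_i)}/V_n)[p_i]$ is finite by (3b).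

**Step 2: the subgroups $W_n$.** The purpose is to find a quotient of the whole group $G$ with the socles of the $n$-th layer. For $n\ge1$ let $W_n\ge V_n$ be a subgroup of $G$ maximal with
$$W_n\cap V_{n-1}=V_n . \tag{2}$$
Equivalently, $M=W_n/V_n$ is maximal in $A=G/V_n$ with $M\cap B=0$, where $B=V_{n-1}/V_n$. So $W_n$ exists, and it is open because it contains $V_n$. Lemma 1 applied to $A/M\cong G/W_n$ says that $G/W_n$ is torsion and
$$(G/W_n)[p_i]\cong(V_{n-1}/V_n)[p_i]\ \text{ is finite for all } i<n . \tag{3}$$

**Step 3: nothing is lost.** We show that the quotients $G/V_0$ and $G/W_n$ together see all of $G$ and its topology. First,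
$$V_0\cap W_1\cap\cdots\cap W_n=V_n \tag{4}$$
by induction on $n$. For $n=0$ this is trivial. If it holds for $n-1$, then the left side for $n$ is $V_{n-1}\cap W_n=V_n$ by (2). Consider the canonical homomorphism
$$\iota:G\longrightarrow P:=G/V_0\times\prod_{n\ge1}G/W_n . \tag{5}$$
Let $N_n\le P$ be the open subgroup of elements whose coordinates in $G/V_0,G/W_1,\dots,G/W_n$ vanish. The $N_n$ form a neighborhood base at $0$ in $P$, and (4) says $\iota^{-1}(N_n)=V_n$. So $\iota$ is continuous, its kernel is $\bigcap_nV_n=0$, and $\iota(V_n)=\iota(G)\cap N_n$ is open in $\iota(G)$. Thus $\iota$ is a topological embedding. Its image is Polish, hence closed in $P$.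

**Step 4: $P$ is tame.** We check Solecki's criterion. Every factor of $P$ except $G/V_0$ is torsion. For each prime $p_i$, (3) says that $(G/W_n)[p_i]$ is finite for all $n>i$, that is, for all but finitely many factors. So $P$ is tame, and (4) of the Theorem holds.

**Step 5: from $P$ into $\Gamma$.** This step replaces $P$, which depends on $G$, by the fixed group $\Gamma$. The countable group $G/V_0$ embeds in its divisible hull, hence in $\mathbb Q^{(\omega)}\oplus D_0$. For $n\ge1$ and $i<n$ let $r_{n,i}=\dim(G/W_n)[p_i]<\omega$, and let $r_n=\max_{i<n}r_{n,i}$. The torsion group $G/W_n$ embeds in its divisible hull. In the hull, the part belonging to a prime $p_i$ with $i<n$ is $\mathbb Z(p_i^\infty)^{r_{n,i}}$, and the part belonging to the primes $p_i$ with $i\ge n$ embeds in $D_n$, since $G/W_n$ is countable. Therefore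
$$G/W_n\hookrightarrow\bigoplus_{i<n}\mathbb Z(p_i^\infty)^{r_{n,i}}\oplus D_n\hookrightarrow(\mathbb Q/\mathbb Z)^{r_n}\times D_n ,$$
where the last map uses $\bigoplus_{i<n}\mathbb Z(p_i^\infty)^{r_n}\le(\mathbb Q/\mathbb Z)^{r_n}$.

A product of injections of discrete groups is a topological embedding, so $P$ embeds in
$$(\mathbb Q^{(\omega)}\oplus D_0)\times\prod_{n\ge1}\bigl((\mathbb Q/\mathbb Z)^{r_n}\times D_n\bigr).$$
There are $\sum_nr_n\le\omega$ factors $\mathbb Q/\mathbb Z$ here. Filling up with zero coordinates if this sum is finite, we obtain a closed subgroup of $\Gamma$. The composition with $\iota$ embeds $G$ topologically in $\Gamma$, with Polish, hence closed, image. The other half of (5), that $\Gamma$ is tame, is checked next. $\square$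

**Remark.** The subgroup in Step 2 can also be found by extension of homomorphisms. Let $E$ be the divisible hull of $V_{n-1}/V_n$. Since $E$ is divisible, the inclusion $V_{n-1}/V_n\to E$ extends to a homomorphism $G/V_n\to E$. Let $W'$ be the kernel of $G\to G/V_n\to E$. Then $W'\cap V_{n-1}=V_n$, and $G/W'$ embeds in $E$, which is torsion with the socles of the layer. So $W'$ could replace $W_n$ in Steps 2 to 5, with "finite" in (3) following from this embedding.

## 6. Tameness of $\Gamma$ and the implications (5)⇒(4)⇒(1)⇒(2)

The group $\Gamma$ is the product of $\mathbb Q^{(\omega)}\oplus D_0$, countably many copies of $\mathbb Q/\mathbb Z$, and the groups $D_n$ for $n\ge1$. All factors but the first are torsion. The $p_i$-component of $\mathbb Q/\mathbb Z$ is $\mathbb Z(p_i^\infty)$, with finite socle, and that of $D_n$ is $0$ for $n>i$. So for each prime only finitely many factors have infinite socle, and $\Gamma$ is tame by Solecki's theorem.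

Hence (5)⇒(4), with $\Gamma$ as the product. (4)⇒(1) is heredity for closed subgroups. (1)⇒(2) holds because $\mathbb Z^\omega$ and $(\mathbb Z(p)^{(\omega)})^\omega$ are not tame and a tame group involves no non-tame group.

## 7. If (3a) fails, $G$ contains $\mathbb Z^\omega$

The purpose of this section is (2)⇒(3a). Suppose (3a) fails: every open subgroup $U$ contains an open $V$ with $U/V$ not torsion. If $V'\le V$ is open, then $U/V$ is a quotient of $U/V'$, so $U/V'$ is not torsion either. So at each step we may take $V$ as small as we like, and there are a base $V_0\ge V_1\ge\cdots$ and elements $x_n\in V_n$ of infinite order modulo $V_{n+1}$. Define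
$$\varphi:\mathbb Z^\omega\to G,\qquad\varphi(a)=\sum_na_nx_n .$$
The series converges because $a_nx_n\in V_n$, and $\varphi$ is a homomorphism. We show that it is a topological embedding by proving
$$\varphi(a)\in V_n\iff a_i=0\ \text{for all } i<n .$$
If $a_i=0$ for $i<n$, then $\varphi(a)=\sum_{i\ge n}a_ix_i\in V_n$. Conversely, let $\varphi(a)\in V_n$ and $i<n$, and suppose inductively that $a_j=0$ for $j<i$. Then
$$a_ix_i=\varphi(a)-\sum_{j>i}a_jx_j\in V_n+V_{i+1}=V_{i+1},$$
and since $x_i$ has infinite order modulo $V_{i+1}$, we get $a_i=0$.

So $\varphi$ is injective, continuous and open onto its image. The image is Polish, hence closed, and $G$ involves $\mathbb Z^\omega$, contradicting (2). $\square$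

## 8. If (3b) fails, $G$ involves $(\mathbb Z(p)^{(\omega)})^\omega$

The purpose of this section is (2)⇒(3b). Assume (2). By Section 7 we may fix $U$ as in (3a). Suppose (3b) fails for the prime $p$.

**Step 1: a base with infinite socles.** We first put the failure in the form of one sequence. Each open $V\le U$ contains an open $W$ with $(V/W)[p]$ infinite. If $W'\le W$ is open, then $V/W'$ is torsion by (3a) and maps onto $V/W$, so $(V/W')[p]$ is infinite by Lemma 2. So again we may take $W$ as small as we like, and there is a base $U=V_0\ge V_1\ge\cdots$ with
$$(V_n/V_{n+1})[p]\ \text{ infinite for all } n . \tag{6}$$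
Moreover, $V_0/V$ is torsion for every open $V\le V_0$.

**Step 2: what to build, and how the direct construction breaks down.** Imitating Section 7, we want elements $x_{n,k}\in V_n$ $(n,k\in\omega)$ with $px_{n,k}\in V_{n+1}$ such that
$$\sum a_{i,k}x_{i,k}\longmapsto\Bigl(\sum_k(a_{n,k}\bmod p)\,e_k\Bigr)_n \tag{7}$$
is well defined and continuous on the subgroup they generate, where $e_k$ are the unit vectors of $\mathbb Z(p)^{(\omega)}$. By (6) we can choose, for each $n$ separately, elements $x_{n,k}$ that are independent modulo $V_{n+1}$. This is not enough: the elements $px_{n,k}$ lie in $V_{n+1}$ and may be combinations of elements of later levels. If $px_{0,0}=x_{1,0}$, the relation $px_{0,0}-x_{1,0}=0$ makes (7) ill defined at level $1$. What we need at level $n$ is independence modulo $\langle x_{i,k}:i<n\rangle+V_{n+1}$.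

Proceeding level by level can make this impossible. Let $G=(\mathbb Z(p^2)^{(\omega)})^\omega$. Let $V_{2n}$ consist of the $g$ whose coordinates before the $n$-th vanish, and let $V_{2n+1}$ consist of those that in addition have $n$-th coordinate in $p\,\mathbb Z(p^2)^{(\omega)}$. Every layer is isomorphic to $\mathbb Z(p)^{(\omega)}$. Let $u_k$ be the standard generators of the zeroth coordinate group $\mathbb Z(p^2)^{(\omega)}$. If we choose $x_{0,k}=u_k$ for all $k$, then the elements $pu_k$ generate $V_1$ modulo $V_2$. So $V_1\le\langle x_{0,k}:k\in\omega\rangle+V_2$, and no choice at all remains for $x_{1,0}$.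

So the levels must be treated in alternation, with only finitely many elements chosen at any time. Then there is a new danger. Suppose $x_{1,0}=pu_0$ has been chosen. If we later choose $x_{0,k}=u_0$, then $px_{0,k}=x_{1,0}$, and the independence at level $1$ is destroyed *after the fact*. A new element at level $0$ must therefore avoid $x_{1,0}$ in a strong sense: adding it, with all its multiples and with all of $V_2$, must not produce $x_{1,0}$.

Here Lemma 1 helps. Let $C_1\ge V_2$ be maximal with $C_1\cap(\langle pu_0\rangle+V_2)=V_2$; for instance, the group of all $g$ whose zeroth coordinate has no $u_0$-component. Its quotient $V_0/C_1\cong\mathbb Z(p^2)$ is generated by the image of $u_0$, and every nonzero subgroup of it contains the image of $pu_0$, so $C_1$ is indeed maximal. If all later level-$0$ elements are taken from $C_1$, they do no harm. There is plenty left to choose from, because $V_0/C_1$ has finite socle. This is what we now do in general.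

**Step 3: the inductive condition.** We fix notation and the statement to be preserved. Let $s\mapsto(n_s,k_s)$ be a bijection $\omega\to\omega\times\omega$. At stage $s$ we choose $x_{n_s,k_s}$. Before stage $s$, let $X_s^m$ be the finite set of the $x_{m,k}$ already chosen at level $m$, let $X_s^{<m}=\bigcup_{j<m}X_s^j$, and put
$$L_m^s=\langle X_s^{<m}\rangle+V_{m+1}\le V_0 .$$
The condition is:

> $(I_s)$ Each chosen $x_{m,k}$ satisfies $x_{m,k}\in V_m$ and $px_{m,k}\in V_{m+1}$. For every $m$: if $\sum_ka_kx_{m,k}\in L_m^s$ (sum over the $x_{m,k}\in X_s^m$, with $a_k\in\mathbb Z$), then $p\mid a_k$ for all $k$.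

$(I_0)$ holds vacuously.

**Step 4: the protecting subgroup $C$.** Assume $(I_s)$ and let $n=n_s$. We construct a subgroup $C$ from which the new element can be taken without harming any level $m>n$. For each of the finitely many $m>n$ with $X_s^m\ne\emptyset$, let $C_m\le V_0$ be maximal among the subgroups containing $L_m^s$ with
$$C_m\cap(\langle X_s^m\rangle+L_m^s)=L_m^s . \tag{8}$$
This is the situation of Lemma 1 inside $V_0/L_m^s$, with $B=(\langle X_s^m\rangle+L_m^s)/L_m^s$ and $M=C_m/L_m^s$. The group $B$ is finitely generated, and $pB=0$ because $px_{m,k}\in V_{m+1}\le L_m^s$. So $B$ is a finite elementary $p$-group. By Lemma 1, $V_0/C_m$ is torsion, its $p$-socle is finite, and it has no elements of prime order $q\ne p$. So $V_0/C_m$ is a $p$-group with finite socle. Let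
$$C=\bigcap_mC_m\qquad(C=V_0\text{ if there is no such } m).$$
Then $V_0/C$ embeds in the finite sum $\bigoplus_mV_0/C_m$, so it too is a $p$-group with finite socle.

**Step 5: choosing the new element.** We show that $C$ is large enough at level $n$. Let
$$D=V_n/V_{n+1},\qquad D'=\bigl((C\cap V_n)+V_{n+1}\bigr)/V_{n+1}\le D .$$
The group $D/D'\cong V_n/\bigl((C\cap V_n)+V_{n+1}\bigr)$ is a quotient of $V_n/(C\cap V_n)$, which embeds in $V_0/C$. So $V_n/(C\cap V_n)$ is a $p$-group with finite socle, and by Lemma 2 $(D/D')[p]$ is finite. Now $D[p]$ is infinite by (6), and by (1) $|D[p]|\le|D'[p]|\cdot|(D/D')[p]|$. Hence $D'[p]$ is infinite.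

On the other hand, $(\langle X_s^{<n}\cup X_s^n\rangle+V_{n+1})/V_{n+1}$ is a finitely generated subgroup of the torsion group $V_0/V_{n+1}$, so it is finite. Some element of $D'[p]$ lies outside it. Writing this element as $x+V_{n+1}$ with $x\in C\cap V_n$, we have
$$x\in C\cap V_n,\qquad px\in V_{n+1},\qquad x\notin\langle X_s^{<n}\cup X_s^n\rangle+V_{n+1} . \tag{9}$$
Put $x_{n_s,k_s}=x$.

**Step 6: $(I_{s+1})$ holds.** We check that the new element spoils nothing. The first sentence of $(I_{s+1})$ is part of (9). For the independence statement there are four kinds of levels.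

*Levels $m<n$.* Neither $X^m$ nor $L_m$ has changed.

*Level $n$.* Here $L_n^{s+1}=L_n^s$. Let $\sum_ka_kx_{n,k}+ax\in L_n^s$, with the sum over $X_s^n$. Suppose $p\nmid a$. Choose $u\in\mathbb Z$ with $ua\equiv1\pmod p$. Then $uax-x$ is a multiple of $px$, so it lies in $V_{n+1}$. Multiplying the relation by $u$ gives $x\in\langle X_s^n\rangle+L_n^s=\langle X_s^{<n}\cup X_s^n\rangle+V_{n+1}$, contradicting (9). So $p\mid a$. Then $ax\in V_{n+1}\le L_n^s$, hence $\sum_ka_kx_{n,k}\in L_n^s$, and $(I_s)$ gives $p\mid a_k$ for all $k$.

*Levels $m>n$ with $X_s^m\ne\emptyset$.* The set $X^m$ has not changed, and $L_m^{s+1}=L_m^s+\langle x\rangle\le C_m$, since $x\in C\le C_m$. If $\sum_ka_kx_{m,k}\in L_m^{s+1}$, then this element lies in $C_m\cap(\langle X_s^m\rangle+L_m^s)=L_m^s$ by (8), and $(I_s)$ gives $p\mid a_k$ for all $k$.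

*Levels $m>n$ with $X_s^m=\emptyset$.* There is nothing to check.

So the construction runs through all stages and produces $x_{n,k}$ for all $n,k\in\omega$.

**Step 7: the homomorphism on the generated subgroup.** We show that (7) now makes sense. Let $H_0=\langle x_{i,k}:i,k\in\omega\rangle$. The claim is:
$$\text{if a finite sum }\sum a_{i,k}x_{i,k}\text{ lies in }V_{n+1},\text{ then }p\mid a_{n,k}\text{ for all }k . \tag{10}$$
The terms with $i>n$ lie in $V_{n+1}$. So $\sum_ka_{n,k}x_{n,k}\in\langle x_{i,k}:i<n\rangle+V_{n+1}$, where only finitely many of the $x_{i,k}$ are involved. Take $s$ so large that all elements in the sum have been chosen before stage $s$. Then $\sum_ka_{n,k}x_{n,k}\in L_n^s$, and $(I_s)$ gives (10). Consequently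
$$\varphi_n:H_0\to\mathbb Z(p)^{(\omega)},\qquad\sum a_{i,k}x_{i,k}\mapsto\sum_k(a_{n,k}\bmod p)\,e_k$$
is well defined: if two finite sums represent the same element, their difference represents $0\in V_{n+1}$, and (10) applies. It is a homomorphism, and by (10) it vanishes on $H_0\cap V_{n+1}$.

**Step 8: extension to the closure, and surjectivity.** We pass to a closed subgroup, as the definition of "involves" requires. Let $H=\overline{H_0}$. For $h\in H$ choose $h'\in H_0$ with $h-h'\in V_{n+1}$ and put $\varphi_n(h)=\varphi_n(h')$. Two choices of $h'$ differ by an element of $H_0\cap V_{n+1}$, so this is well defined. It is a homomorphism extending the old $\varphi_n$, and it vanishes on the open subgroup $H\cap V_{n+1}$ of $H$, so it is continuous. Hence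
$$\varphi=(\varphi_n)_n:H\to(\mathbb Z(p)^{(\omega)})^\omega$$
is a continuous homomorphism. To see that it is onto, let $(b_n)_n$ be given, with $b_n=\sum_kb_{n,k}e_k$ (finite sums, $0\le b_{n,k}<p$). Put
$$h_n=\sum_kb_{n,k}x_{n,k}\in H_0\cap V_n .$$
Then $h=\sum_nh_n$ converges, and $h\in H$. By definition $\varphi_n(h_n)=b_n$ and $\varphi_n(h_i)=0$ for $i\ne n$. Since $h-\sum_{i\le n}h_i\in H\cap V_{n+1}$, we get
$$\varphi_n(h)=\sum_{i\le n}\varphi_n(h_i)=b_n$$
for every $n$, that is, $\varphi(h)=(b_n)_n$.

So $G$ involves $(\mathbb Z(p)^{(\omega)})^\omega$, contradicting (2). This proves (2)⇒(3b), and with it the Theorem. $\blacksquare$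

## 9. One universal tame group, and extensions

**Corollary 1.** The group $\Gamma$ is tame, and a non-archimedean abelian Polish group is tame if and only if it is topologically isomorphic to a closed subgroup of $\Gamma$.

This is (1)⇔(5): a single tame product serves all $G$ simultaneously. Likewise, (1)⇔(3) characterizes tameness algebraically, through the discrete quotients of open subgroups. This form is convenient for proofs, as the next result shows.

**Corollary 2.** Let $G$ be a non-archimedean abelian Polish group and $N\le G$ a closed subgroup. If $N$ and $G/N$ are tame, then $G$ is tame.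

**Proof.** Both $N$ and $G/N$ are non-archimedean abelian Polish groups: open subgroups of $G$ restrict to open subgroups of $N$ and map to open subgroups of $G/N$. So both satisfy (3), and we verify (3) for $G$.

*Choosing $U$.* We want one open subgroup of $G$ that serves $N$ and $G/N$ at once. Let $U_N\le N$ and $U_{G/N}\le G/N$ be as in (3a). Choose an open subgroup $U_1\le G$ with $U_1\cap N\le U_N$, let $U_2\le G$ be the preimage of $U_{G/N}$, and put $U=U_1\cap U_2$. Then $U\cap N\le U_N$ and $(U+N)/N\le U_{G/N}$ are open in $N$ and in $G/N$ respectively. Since (3a) passes to smaller open subgroups, for every open $V\le U$ both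
$$(U\cap N)/(V\cap N)\qquad\text{and}\qquad(U+N)/(V+N) \tag{11}$$
are torsion. In the same way, for each prime $p$ there is an open $U^{(p)}\le G$ such that, with $U=U^{(p)}$, both groups in (11) have finite $p$-socle for every open $V\le U$.

*Combining.* In either case, let $V\le U$ be open. The kernel of the surjection $U/V\to(U+N)/(V+N)$ is $(U\cap(V+N))/V$. By the modular law, $U\cap(V+N)=(U\cap N)+V$, since $V\le U$. And $((U\cap N)+V)/V\cong(U\cap N)/(V\cap N)$. So there is an exact sequence
$$0\to(U\cap N)/(V\cap N)\to U/V\to(U+N)/(V+N)\to0 .$$
In the first case $U/V$ is an extension of a torsion group by a torsion group, hence torsion; this is (3a) for $G$. In the second case (1) bounds $|(U/V)[p]|$ by the product of the sizes of the two outer $p$-socles, so it is finite; this is (3b) for $G$ with $V^{(p)}=U^{(p)}$. By (3)⇒(1), $G$ is tame. $\blacksquare$
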